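# A non-realizable abstract order type with three interior points

## 1. Order types, views from a point, and the case of at most one interior point

Take finitely many points in the plane, no three on a line, and forget everything except which triples turn left and which turn right. What remains is a sign for each ordered triple. Conversely, suppose we are given a table of signs that passes the obvious local consistency tests. Does it come from points? In general it need not. The question of these notes is how the answer depends on the number of points that are not on the convex hull.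

For $a,b,c\in\mathbb R^2$ write
$$[a,b,c]=\det\begin{pmatrix}a&b&c\\1&1&1\end{pmatrix},$$
which is positive exactly when $(a,b,c)$ is counterclockwise. Two identities hold for all points of the plane:
$$[o,a,b][o,c,d]-[o,a,c][o,b,d]+[o,a,d][o,b,c]=0,\tag{1}$$
$$[b,c,d]-[a,c,d]+[a,b,d]-[a,b,c]=0.\tag{2}$$
The first is the three-term Grassmann–Plücker relation $|ab||cd|-|ac||bd|+|ad||bc|=0$ for four vectors in $\mathbb R^2$, where $|ab|$ denotes their determinant. The second expands a $4\times4$ determinant with two equal rows of ones. The axioms below record what (1) and (2) say about signs.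

**Definition.** Let $E$ be a finite set with $|E|\ge3$. A *simple abstract order type* (equivalently, a uniform rank 3 acyclic chirotope) on $E$ is a map $\chi$ that assigns to each ordered triple of distinct elements of $E$ a sign in $\{+,-\}$ such that

* (O1) $\chi$ changes sign when two entries are swapped;
* (O2) for all $o,a,b,c,d\in E$ for which all the triples below consist of distinct elements, the set $\{\chi(o,a,b)\chi(o,c,d),\,-\chi(o,a,c)\chi(o,b,d),\,\chi(o,a,d)\chi(o,b,c)\}$ contains both $+$ and $-$;
* (O3) there are no four distinct $a,b,c,d\in E$ such that $\chi(b,c,d)$, $-\chi(a,c,d)$, $\chi(a,b,d)$, $-\chi(a,b,c)$ are all equal.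

It is *realizable* if there is an injective $p:E\to\mathbb R^2$ with $\chi(a,b,c)=\operatorname{sign}[p(a),p(b),p(c)]$ for all distinct $a,b,c$. An element $x$ is an *interior point* if there are distinct $a,b,c\in E\setminus\{x\}$ with $\chi(a,b,x)=\chi(b,c,x)=\chi(c,a,x)=\chi(a,b,c)$. In a realization this says that $x$ lies inside the triangle $abc$. The other elements are *extreme points*.

**Example.** Let $E=\{1,2,3,4\}$. Axiom (O2) is empty, because it needs five distinct elements. Permuting $a,b,c,d$ in (O3) at most negates all four signs, so one ordering suffices. If $\chi=+$ on all increasing triples, the four signs in (O3) for $(1,2,3,4)$ are $+,-,+,-$, and $\chi$ is realized by a convex quadrilateral. If $\chi(1,2,4)=\chi(2,3,4)=\chi(3,1,4)=+$ and $\chi(1,2,3)=+$, the four signs are $+,+,+,-$, and $\chi$ is realized by a triangle $123$ with $4$ inside. If we change $\chi(1,2,3)$ to $-$, the four signs become equal. Axiom (O3) thus forbids a point that lies to the left of all three sides of a clockwise triangle.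

The working tool is the *view* from an element $x$. For $a,b\ne x$ write $a\to b$ *at* $x$ if $\chi(x,a,b)=+$. By (O1) exactly one of $a\to b$, $b\to a$ holds, so this is a tournament on $E\setminus\{x\}$. If a tournament has no 3-cycle, then $a\to b\to c$ forces $a\to c$, so it is a linear order.

**Lemma 1.** In a simple abstract order type, $x$ is interior if and only if the tournament at $x$ has a 3-cycle. Moreover, if $a\to b\to c\to a$ at $x$, then $\chi(a,b,c)=+$.

*Proof.* A triple that witnesses interiority has $\chi(x,a,b)=\chi(x,b,c)=\chi(x,c,a)$, since a cyclic shift of the entries preserves $\chi$. This is a 3-cycle, in one direction or the other. Conversely, let $a\to b\to c\to a$ at $x$. Then $\chi(b,c,x)$, $-\chi(a,c,x)=\chi(c,a,x)$ and $\chi(a,b,x)$ are all $+$. By (O3) for $a,b,c,x$ the fourth sign $-\chi(a,b,c)$ is $-$. So $\chi(a,b,c)=+$ and $x$ is interior. $\square$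

**Proposition 2.** Every simple abstract order type with at most one interior point is realizable.

*Proof when there is no interior point.* Fix $p\in E$. By Lemma 1 the tournament at $p$ is a linear order $r_1\to r_2\to\dots\to r_{n-1}$. Let $i<j<k$ and suppose $\chi(r_i,r_j,r_k)=-$. At $r_j$ we have $p\to r_i$, since $\chi(r_j,p,r_i)=\chi(p,r_i,r_j)=+$. We have $r_i\to r_k$, since $\chi(r_j,r_i,r_k)=-\chi(r_i,r_j,r_k)=+$. We have $r_k\to p$, since $\chi(r_j,r_k,p)=\chi(p,r_j,r_k)=+$. So $r_j$ would be interior, a contradiction. Hence $\chi=+$ on every triple that follows the cyclic order $p,r_1,\dots,r_{n-1}$, and points placed counterclockwise on a circle in this order realize $\chi$.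

*Proof when there is one interior point $s$.* Let $P=E\setminus\{s\}$.

First we realize the view from $s$ by unit vectors. Fix $p\in P$, put $\eta_p=+1$, $\eta_a=\chi(s,p,a)$ for $a\in P\setminus\{p\}$, and $\psi(a,b)=\eta_a\eta_b\chi(s,a,b)$. Then $\psi(p,a)=+$ for all $a\ne p$. Each product in (O2) with $o=s$ contains each of $a,b,c,d$ once, so replacing $\chi(s,\cdot,\cdot)$ by $\psi$ multiplies all three products by the same sign, and (O2) holds for $\psi$. For the four elements $p,b,c,d$ it says that $\{\psi(c,d),-\psi(b,d),\psi(b,c)\}$ contains both signs, so $b,c,d$ is not a 3-cycle of $\psi$. A 3-cycle cannot contain $p$ either. So $\psi$ is a linear order on $P$. Assign angles in $(0,\pi)$ increasing along it, let $w'_a$ be the unit vectors at these angles, and put $w_a=\eta_aw_a'$. Then $\operatorname{sign}\det(w_a,w_b)=\eta_a\eta_b\psi(a,b)=\chi(s,a,b)$.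

Next we check that $s\mapsto0$, $a\mapsto w_a$ realizes $\chi$. Triples containing $s$ are right because $[0,w_a,w_b]=\det(w_a,w_b)$; in particular the $w_a$ are pairwise distinct. Let $a,b,c\in P$.

* If they form a 3-cycle at $s$, say $a\to b\to c\to a$, then $[w_a,w_b,w_c]=\det(w_a,w_b)+\det(w_b,w_c)+\det(w_c,w_a)>0$, and $\chi(a,b,c)=+$ by Lemma 1.
* Otherwise we may name them so that $a\to b\to c$ and $a\to c$ at $s$. Then the angles from $w_a$ to $w_b$ and from $w_b$ to $w_c$ lie in $(0,\pi)$ and their sum is less than $\pi$, so the three points are counterclockwise on the circle. If $\chi(a,b,c)$ were $-$, then at $b$ we would have $s\to a$ (from $\chi(s,a,b)=+$), $a\to c$ (from $\chi(a,b,c)=-$) and $c\to s$ (from $\chi(s,b,c)=+$), a 3-cycle at the extreme point $b$. So $\chi(a,b,c)=+$. $\square$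

## 2. Three views at once

The proof had two parts: realize the view from $s$, then slide every other point along its ray from $s$ until all of them lie on a circle. Sliding is harmless because the view from $s$ sees only directions.

What changes with several interior points? A sensible plan is to repeat both parts: realize all the views from interior points simultaneously by actual points in the plane, then move the extreme points into convex position. The second part is where the plan stops. A point moved along its ray from $x$ leaves its ray from $y$, for every $y$ off that line. So we have to ask whether a configuration that realizes all triples meeting the interior points can always be traded for one whose remaining points are also in convex position.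

It is known that every simple abstract order type with at most 2 interior points is realizable, and that there is a non-realizable one, due to Ringel, with 4 interior points. The question about exactly 3 is taken from Michael Gene Dobbins and Seunghun Lee, "Inscribable order types", arXiv:2206.01253 (2022). The answer is no.

**Theorem A.** There is a non-realizable simple abstract order type with exactly 3 interior points and 79 extreme points.

**Theorem B.** For all $k\ge3$ and $n\ge79$ there is a non-realizable simple abstract order type with exactly $k$ interior and exactly $n$ extreme points. Together with the fact quoted above: all simple abstract order types with exactly $k$ interior points are realizable if and only if $k\le2$.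

The proof turns the obstacle into a construction. Take a triangle $xyz$ and a *non-convex* polygon that is star-shaped around it. Keep all orientations of triples that meet $\{x,y,z\}$, and simply declare the polygon vertices to be in convex position. Section 3 shows that this declaration never violates the axioms. Section 4 gives a polygon, and Sections 5–8 show that for this polygon no convex polygon has the same relation to a triangle.

## 3. Declaring a star-shaped polygon convex

**Lemma 3.** Let $I\subset\mathbb R^2$ be finite, $|I|\ge3$, and let $P=\{r_1,\dots,r_m\}$ ($m\ge3$) be a set of points outside $I$ such that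

* (i) no three distinct points of $I\cup P$, at least one of which is in $I$, are collinear;
* (ii) $[s,r_i,r_{i+1}]>0$ for all $s\in I$ and all $i$ (indices mod $m$);
* (iii) the closed polygon $r_1r_2\dots r_m$ has winding number $1$ about some $s_0\in I$.

Define $\chi$ on $E=I\cup P$ as follows. On triples meeting $I$, $\chi=\operatorname{sign}[\cdot,\cdot,\cdot]$. On triples of $P$, $\chi(r_i,r_j,r_k)=+$ if and only if $r_i,r_j,r_k$ occur in this cyclic order. Then $\chi$ is a simple abstract order type whose set of interior points is exactly $I$.

*Proof.* (O1) is clear. Let $T=\operatorname{conv}I$.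

**Step 1: every point of $T$ sees the polygon turn once around it.** This extends (ii) and (iii) from $I$ to $T$; the extension will be needed for one kind of 3-cycle. Since $[s,r_i,r_{i+1}]$ is affine in $s$, (ii) holds for all $s\in T$. Hence no edge $r_ir_{i+1}$ meets $T$, because at a point $s$ of the edge the determinant is $0$. In particular no $r_i$ lies in $T$. The winding number is constant on connected sets that miss the polygon, so it is $1$ about every $s\in T$. It equals $\frac1{2\pi}$ times the sum of the signed angles in $(-\pi,\pi)$ under which $s$ sees the edges, and by (ii) all these angles are positive. So: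

$$\text{for } s\in T\text{, the directions from } s \text{ to } r_1,\dots,r_m,r_1 \text{ increase by steps in }(0,\pi)\text{ with total }2\pi.\tag{3}$$

In particular the rays from $s$ to $r_1,\dots,r_m$ are pairwise distinct.

**Step 2: the view from a polygon vertex is a linear order.** This is the core of the lemma; the axioms follow from it. Let $p\in P$ and relabel cyclically so that $p=r_m$. We exclude 3-cycles at $p$ according to how many of the three elements lie in $I$.

* *None in $I$.* For $i,j<m$ we have $r_i\to r_j$ if and only if $i<j$. So there is no 3-cycle.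
* *One in $I$.* For $s\in I$ we have $r_j\to s$ if and only if $[s,p,r_j]>0$, that is, if and only if the angle at $s$ from $p$ to $r_j$ is in $(0,\pi)$. By (3), read starting from $p=r_m$, this holds exactly for an initial segment of $j=1,\dots,m-1$. A cycle can be written $r_i\to r_j\to s\to r_i$. Then $i<j$, and $r_j\to s$ forces $r_i\to s$, a contradiction.
* *Two in $I$.* A cycle $s\to r_i\to t\to s$ with $s,t\in I$ means $[p,s,r_i],[p,r_i,t],[p,t,s]>0$. For vectors $u,v,w$ in the plane, $\det(v,w)u+\det(w,u)v+\det(u,v)w=0$. With $u=s-p$, $v=r_i-p$, $w=t-p$ all three coefficients are positive, so $p=\alpha s+\beta r_i+\gamma t$ with $\alpha,\beta,\gamma>0$ and $\alpha+\beta+\gamma=1$. Let $\rho=(\alpha s+\gamma t)/(\alpha+\gamma)\in T$. Then $p=(1-\beta)\rho+\beta r_i$ lies strictly between $\rho$ and $r_i$, so $p$ and $r_i$ lie on one ray from the point $\rho$ of $T$. This contradicts (3).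
* *Three in $I$.* By the same identity, $p$ would lie in a triangle with vertices in $I$, contradicting $p\notin T$.

**Step 3: axiom (O2).** If $o\in I$, all triples involved contain $o$ and are actual orientations, nonzero by (i). The three products in (1) are nonzero and sum to $0$, so both signs occur. If $o=p\in P$, assign to the elements of $E\setminus\{p\}$ angles in $(0,\pi)$ increasing along the linear order of Step 2, with unit vectors $w_a$. Then $\chi(p,a,b)=\operatorname{sign}\det(w_a,w_b)$ with nonzero determinants, and (O2) follows from the same identity $|ab||cd|-|ac||bd|+|ad||bc|=0$.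

**Step 4: axiom (O3).** Four points of $I$ satisfy (2) with nonzero terms, so they do not violate (O3). Suppose $a,b,c,d$ violate it and one of them is $p\in P$. According to whether $p$ is in position $a,b,c,d$, three of the four equal signs are
$$\{\chi(p,d,c),\chi(p,b,d),\chi(p,c,b)\},\qquad \{\chi(p,c,d),\chi(p,d,a),\chi(p,a,c)\},$$
$$\{\chi(p,d,b),\chi(p,a,d),\chi(p,b,a)\},\qquad \{\chi(p,b,c),\chi(p,c,a),\chi(p,a,b)\}.$$
For instance, if $p=a$ they are $-\chi(p,c,d)=\chi(p,d,c)$, $\chi(p,b,d)$ and $-\chi(p,b,c)=\chi(p,c,b)$. In each case equality makes the other three elements a 3-cycle at $p$, contradicting Step 2.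

**Step 5: the interior points are exactly $I$.** For $p\in P$, Step 2 and Lemma 1 show that $p$ is extreme. Let $s\in I$ and let $j$ be maximal such that the angle at $s$ from $r_1$ to $r_j$, measured along (3), is less than $\pi$. The first step and the last step in (3) are less than $\pi$, so $2\le j\le m-1$. By (i) the angle from $r_1$ to $r_{j+1}$ is not $\pi$, so it lies in $(\pi,2\pi)$, and the remaining angle from $r_{j+1}$ to $r_1$ lies in $(0,\pi)$. Hence $\chi(r_1,r_j,s)=\chi(r_j,r_{j+1},s)=\chi(r_{j+1},r_1,s)=+=\chi(r_1,r_j,r_{j+1})$, and $s$ is interior. $\square$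

## 4. A polygon with 79 vertices around a triangle

It is convenient to describe the points by vectors in $\mathbb R^3$ and project later. Let $x,y,z$ be the standard basis vectors. To $(b,c)\in\mathbb R^2$ and a type $\tau=\pm1$ (*lower* for $+1$, *upper* for $-1$) associate the vector $\tau(1,-b,-c)$. For $p=\tau(1,-b,-c)$ and $q=\tau'(1,-B,-C)$,
$$\det(x,p,q)=\tau\tau'(bC-cB),\quad \det(y,p,q)=\tau\tau'(C-c),\quad \det(z,p,q)=\tau\tau'(b-B).\tag{4}$$
So, up to the types, $z$ records the order of the $b$-values, $y$ the order of the $c$-values, and $x$ compares the ratios $c/b$. The first two records survive any increasing change of $b$ and of $c$, made independently. The third ties the two coordinates together, and this is what the example uses.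

Let $A_i=23\cdot2^i-22$ and $\hat A_i=2A_i+1$. So $A_0=1$, $A_{i+1}=2A_i+22$. Fix $M\ge17$. (Theorem A needs only $M=17$.)

*Lower points:* $e_i=(-A_i,20+A_i)$ for $0\le i\le M$; $f_i=(20+A_i,-A_i)$ for $0\le i\le17$; $p_0=(12,18)$, $p_1=(13,13)$, $p_2=(18,12)$.

*Upper points:* $u_i=(-\hat A_i,40+\hat A_i)$ and $v_i=(40+\hat A_i,-\hat A_i)$ for $0\le i\le17$; $q_1=(14,30)$, $q_2=(15,16)$, $q_3=(16,15)$, $q_4=(30,14)$.

Let $P$ be the set of these points. There are $(M+1)+18+3$ lower and $36+4$ upper points, so $79+(M-17)$ in all. The cyclic order is
$$f_{17},\dots,f_0,\;p_2,p_1,p_0,\;e_0,\dots,e_M,\;v_{17},\dots,v_0,\;q_4,q_3,q_2,q_1,\;u_0,\dots,u_{17},\tag{5}$$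
the lower points in order of decreasing $b$, then the upper points in order of decreasing $b$.

**Projection to a plane.** The functional $\varphi=61a_1+2a_2+2a_3$ is positive on $x,y,z$. On lower points it is $61-2(b+c)$ with $b+c\in\{20,26,30\}$, on upper points $2(b+c)-61$ with $b+c\in\{31,40,44\}$, so it is positive on all of $P$. Divide every vector by its $\varphi$-value and use the coordinates $(a_2,a_3)$ on the plane $\varphi=1$. The linear map $(a_1,a_2,a_3)\mapsto(a_2,a_3,\varphi)$ has determinant $61>0$, so orientations of the planar points are the signs of the $3\times3$ determinants of the vectors. We call this planar set the *model* and check the hypotheses of Lemma 3 for $I=\{x,y,z\}$.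

**Hypothesis (i).** We need that no triple meeting $I$ is collinear. By (4), and since a determinant of two basis vectors and one vector $p$ is up to sign a coordinate of $p$, it suffices that all $b,c$ are nonzero (clear), and that the $b$-values, the $c$-values and the ratios $c/b$ are pairwise distinct.

The $b$-values of the $e_i$ are $-1$ or negative even, those of the $u_i$ are odd and at most $-3$. Those of the $f_i$ are $21$ or even and at least $44$, those of the $v_i$ are odd and at least $43$. Those of the $p_i,q_i$ are $12,13,18,14,15,16,30$. So all are distinct. Exchanging the two coordinates maps the points with indices at most $17$ to themselves, so their $c$-values are distinct too. For $i>17$ the $c$-value $20+A_i$ of $e_i$ is even and larger than all $20+A_j$ with $j<i$, hence also distinct from the odd $c$-values $40+\hat A_j$ of the $u_j$ and from the remaining $c$-values, which are at most $30$.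

The ratios $c/b$ are

* on the $p_i,q_i$: $\frac32,1,\frac23$ and $\frac{15}7,\frac{16}{15},\frac{15}{16},\frac7{15}$, all positive and distinct;
* on the $e_i,u_i$: $-(1+20/A_i)$ and $-(1+40/\hat A_i)$, all less than $-1$, and distinct because $\hat A_j=2A_i$ is impossible by parity;
* on the $f_i,v_i$: reciprocals of such numbers, in $(-1,0)$ and distinct.

**Hypothesis (ii).** Inside the lower part and inside the upper part of (5), $b$ strictly decreases and $c$ strictly increases. So by (4) the conditions for $y$ and $z$ hold for consecutive points of the same type. For $x$ the values of $bC-cB$ are: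

* $f_{i+1},f_i$ and $e_i,e_{i+1}$: $20(A_{i+1}-A_i)$;
* $f_0,p_2$: $21\cdot12+18=270$, and $p_0,e_0$: $12\cdot21+18=270$;
* $p_2,p_1$: $18\cdot13-12\cdot13=78$, and $p_1,p_0$: $13\cdot18-13\cdot12=78$;
* $v_{i+1},v_i$ and $u_i,u_{i+1}$: $40(\hat A_{i+1}-\hat A_i)$;
* $v_0,q_4$: $43\cdot14+3\cdot30=692$, and $q_1,u_0$: $14\cdot43+30\cdot3=692$;
* $q_4,q_3$: $30\cdot15-14\cdot16=226$, and $q_2,q_1$: $15\cdot30-16\cdot14=226$;
* $q_3,q_2$: $16\cdot16-15\cdot15=31$.

All are positive. For the two pairs of different type, $e_M,v_{17}$ and $u_{17},f_{17}$, we have $\tau\tau'=-1$. With the respective $A,\hat A$, the determinant for $x$ is $(20+A)(40+\hat A)-A\hat A>0$. Those for $y,z$ are $20+A+\hat A$ and $40+A+\hat A$, in one order or the other, again positive.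

**Hypothesis (iii).** We compute the winding number about $x$, which is the origin of the $(a_2,a_3)$-plane. Up to positive factors the points are $(-b,-c)$ for lower and $(b,c)$ for upper type. So along (5) the directions lie in the open quadrants II (the $f$'s), III ($p$'s), IV ($e$'s), IV ($v$'s), I ($q$'s), II ($u$'s), and back to II. By (ii) each step turns by an angle in $(0,\pi)$, so along a continuous lift of the angle the quadrant index rises by $0$, $1$ or $2$. Since each step stays in its quadrant or goes to the next one, it rises by $0$ or $1$. The total rise is $4$, so the winding number is $1$.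

Lemma 3 yields a simple abstract order type $\chi_M$ with interior points exactly $x,y,z$, with $\chi_M(x,y,z)=+$, and with extreme points $P$. Restricting $\chi_M$ to the elements other than the $e_i$ with $i>17$ gives $\chi_{17}$.

**A triple that was redeclared.** The planar orientation of $(p_2,p_1,p_0)$ is the sign of $\det\big((1,b,c)\big)$ over the rows $(1,18,12),(1,13,13),(1,12,18)$, which is $(-5)\cdot6-1\cdot(-6)=-24$. But $\chi_M(p_2,p_1,p_0)=+$ by (5). So the model polygon is not convex at $p_1$.

## 5. A hypothetical realization in the $(b,c)$-plane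

From here to the end of Section 8, $M=17$, $\chi=\chi_{17}$, and we suppose that $\chi$ is realized. For a realizing point $a$ write $\bar a=(a,1)\in\mathbb R^3$. Then $\Delta=\det(\bar x,\bar y,\bar z)>0$. For $p\in P$ write $\bar p=a_1\bar x+a_2\bar y+a_3\bar z$; the last coordinate gives $a_1+a_2+a_3=1$. By Cramer's rule the signs of $a_1,a_2,a_3$ are $\chi(y,z,p),\chi(z,x,p),\chi(x,y,p)$, so they are the signs of the coordinates of the model vector of $p$. In particular $\operatorname{sign}a_1=\tau$. Put $b=-a_2/a_1$ and $c=-a_3/a_1$. Then
$$\bar p=a_1(\bar x-b\bar y-c\bar z),\qquad a_1(1-b-c)=1.\tag{6}$$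
The computation behind (4) gives $\det(\bar x,\bar p,\bar q)=\Delta a_1a_1'(bC-cB)$, and similarly for $\bar y$ and $\bar z$. Since $\operatorname{sign}(a_1a_1')=\tau\tau'$, comparison with the model gives, for all $p,q\in P$:

**Transfer.** The signs of $b$, $c$, $b-B$, $c-C$ and $bC-cB$ are the same in the realization as in the model.

**Mirror symmetry.** Let $\sigma$ be the involution of $E$ that fixes $x$ and exchanges $y\leftrightarrow z$, $p_i\leftrightarrow p_{2-i}$, $q_i\leftrightarrow q_{5-i}$, $e_i\leftrightarrow f_i$, $u_i\leftrightarrow v_i$. On the model vectors $\sigma$ exchanges the second and third coordinates, so it reverses the sign of every triple meeting $I$. It also reverses the cyclic order (5): applying $\sigma$ to (5) gives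
$$e_{17},\dots,e_0,p_0,p_1,p_2,f_0,\dots,f_{17},u_{17},\dots,u_0,q_1,q_2,q_3,q_4,v_0,\dots,v_{17},$$
which is (5) read backward, up to a cyclic shift. (Here $M=17$ is used.) Hence $\chi(\sigma a,\sigma b,\sigma c)=-\chi(a,b,c)$ for all triples. If $r:E\to\mathbb R^2$ realizes $\chi$ and $\rho$ is a reflection of the plane, then $\rho\circ r\circ\sigma$ also realizes $\chi$. By (6), $r(\sigma a)$ is the affine combination of $r(x),r(y),r(z)$ with coefficients $a_1,-a_1b,-a_1c$, where $(b,c)$ are the old coordinates of $\sigma a$. Since $\rho$ preserves affine combinations and the roles of $y,z$ are exchanged, $a$ has the new coordinates $(c,b)$. Two consequences: a statement proved for every realization has a valid mirror statement, and, since $\sigma p_1=p_1$, we may assume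
$$c_1\le b_1,\qquad (b_1,c_1)\text{ the coordinates of }p_1.\tag{7}$$

**Notation.** All coordinates $(b,c)$ are now *those of the realization*:
$$p_i=(b_i,c_i),\quad q_i=(B_i,C_i),\quad e_i=(-\beta_i,\kappa_i),\quad u_i=(-\hat\beta_i,\hat\kappa_i).$$
By Transfer all of $b_i,c_i,B_i,C_i,\beta_i,\kappa_i,\hat\beta_i,\hat\kappa_i$ are positive, and the $b$-values, and likewise the $c$-values, are ordered as in the model.

Let $L$ be the line $b+c=1$. The following facts are all we shall use.

* **(F1)** Lower points satisfy $b+c<1$ and upper points $b+c>1$. This is $a_1(1-b-c)=1$.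
* **(F2)** Within each type, $c$ decreases as $b$ increases. Of three lower points, the one with middle $b$ lies strictly above the chord of the other two. Of three upper points, the one with middle $b$ lies strictly below the chord.
* **(F3)** $\hat\beta_i/\hat\kappa_i>\beta_i/\kappa_i$ for $0\le i\le17$, since for $e_i,u_i$ the model has $bC-cB=20\hat A_i-40A_i=20>0$. Also $\kappa_{i+1}>\hat\kappa_i$ for $0\le i<17$, since the model difference is $(20+A_{i+1})-(40+\hat A_i)=1$.
* **(F4)** $B_1>b_1$ and $C_1>\kappa_0$ (model: $14>13$, $30>21$).
* **(F5)** $C_3/B_3<c_1/b_1$, $B_3<b_2$, $C_4/B_4<c_2/b_2$, $C_4>c_1$ (model: $\frac{15}{16}<1$, $16<18$, $\frac{14}{30}<\frac{12}{18}$, $14>13$).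

*Proof of (F2).* The monotonicity is Transfer. If $r_1,r_2,r_3$ are of the same type with decreasing $b$, then $\chi(r_1,r_2,r_3)=+$ by (5). By (6) the corresponding determinant equals $\Delta\,a_1a_1'a_1''\det\big((1,b(r_i),c(r_i))\big)_{i=1,2,3}$, and $a_1a_1'a_1''$ is positive for lower and negative for upper points. So in the $(b,c)$-plane $(r_1,r_2,r_3)$ is counterclockwise (lower) or clockwise (upper). Going from $r_1$ leftward to $r_3$, the point $r_2$ is then on the right, that is, above the chord (lower), or below it (upper). $\square$

So the lower points form a decreasing concave chain under $L$ and the upper points a decreasing convex chain above $L$. (F2) is the only fact that uses the declared triples of $P$. The others hold in the model as well, once its coordinates are scaled by $\frac2{61}$. Every contradiction must therefore pass through (F2).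

Some abbreviations: $S:=b_1+c_1<1$ and $h:=c_1/b_1\le1$, so that
$$c_1<\tfrac12,\qquad b_1\ge\tfrac S2,\qquad c_1=\frac{hS}{1+h}.\tag{8}$$
For an upper point let $\varepsilon=b+c-1>0$, and write $\varepsilon_i$ for that of $q_i$. *Steepness* means minus the slope; let
$$s_{12}=\frac{c_1-c_2}{b_2-b_1},\qquad s'_{34}=\frac{C_3-C_4}{B_4-B_3},\qquad m_i=\frac{c_i}{b_i}\ (i=1,2).$$
All are positive, $m_1=h$, and $m_2<m_1$ because $c_2<c_1$ and $b_2>b_1$.

## 6. Long chains force points close to the line $b+c=1$

**Step A: one point of each chain is relatively close to $L$.** The points $e_0,u_0,e_1,u_1,\dots$ zigzag across $L$. From $e_i$ to $u_i$ the ratio $\beta/\kappa$ goes up, and from $u_i$ to $e_{i+1}$ the height goes up, by (F3). Since all ratios lie in $(0,1)$, one of 17 increments has to be small, and a small increment means closeness to $L$.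

Let $\mu_i=\beta_i/\kappa_i$ and $\hat\mu_i=\hat\beta_i/\hat\kappa_i$. Dividing $\kappa_i-\beta_i<1$ and $\hat\kappa_i-\hat\beta_i>1$ by the heights, (F1) says
$$1-\mu_i<\frac1{\kappa_i},\qquad 1-\hat\mu_i>\frac1{\hat\kappa_i}.$$
With (F3), $0<\mu_i<\hat\mu_i<1$.

*(A1) Among the $u$'s.* For $0\le i<17$, by (F3) and then (F1),
$$0<\frac{\varepsilon(u_i)}{\hat\kappa_i}=1-\hat\mu_i-\frac1{\hat\kappa_i}<(1-\mu_i)-\frac1{\kappa_{i+1}}<(1-\mu_i)-(1-\mu_{i+1})=\mu_{i+1}-\mu_i.$$
The sum of these 17 numbers is less than $\mu_{17}-\mu_0<1$. So some $u=u_j=(-\hat\beta,\hat\kappa)$ has $\varepsilon_u<\hat\kappa/17=(1+\hat\beta+\varepsilon_u)/17$, that is,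
$$\varepsilon_u<\frac{1+\hat\beta}{16}.\tag{9}$$

*(A2) Among the $e$'s.* Put $d=1-b-c>0$ on lower points. For $1\le i\le17$,
$$\frac{d(e_i)}{\kappa_i}=\frac1{\kappa_i}-1+\mu_i<\frac1{\hat\kappa_{i-1}}-1+\hat\mu_i<\hat\mu_i-\hat\mu_{i-1},$$
and the sum of these 17 numbers is less than $1$. So some $e=e_i=(-\beta,\kappa)$ with $i\ge1$ has $d<\kappa/17=(1+\beta-d)/17$, that is, $d<(1+\beta)/18$. Hence
$$\kappa=1+\beta-d>\lambda(1+\beta),\qquad\lambda=\tfrac{17}{18}.\tag{10}$$

*(A3) Among the $v$'s.* (A1) did not use (7), so its mirror statement holds: some $w=v_k=(b_w,-\gamma)$ with $\gamma>0$ has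
$$0<\varepsilon_w=b_w-\gamma-1<\frac{1+\gamma}{16}.\tag{11}$$

**Step B: $s_{12}>\frac89$.** Closeness of $e$ to $L$ should force the concave lower chain to be almost as steep as $L$ when it reaches $p_1$. Let $\sigma_e$ be the steepness of the chord $e\,p_1$. By (F2) for $e,p_1,p_2$ (concavity), $s_{12}>\sigma_e$. By (10) and the mediant inequality, with $b_1,\beta>0$,
$$\sigma_e=\frac{\kappa-c_1}{\beta+b_1}>\frac{(\lambda-c_1)+\lambda\beta}{b_1+\beta}\ge\min\Big\{\frac{\lambda-c_1}{b_1},\lambda\Big\}.\tag{12}$$
Since $0<b_1<1-c_1$ and $c_1<\frac12<\lambda$,
$$\frac{\lambda-c_1}{b_1}>\frac{\lambda-c_1}{1-c_1}=1-\frac{1-\lambda}{1-c_1}>1-2(1-\lambda)=\frac89,$$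
and $\lambda>\frac89$ as well.

**Step E: $s'_{34}>\dfrac{16c_1}{16c_1+1}$.** This is the analogous bound for the upper chain, using the point $w$ at its right end. By (F2) for $q_3,q_4,w$ (convexity), $s'_{34}$ exceeds the steepness $\frac{C_4+\gamma}{b_w-B_4}$ of $q_4w$. By (F1) $B_4>1-C_4$, so $0<b_w-B_4<b_w-1+C_4=C_4+\gamma+\varepsilon_w$. Hence $s'_{34}>1\big/\big(1+\frac{\varepsilon_w}{C_4+\gamma}\big)$. By (11) and the mediant inequality, and since $C_4>c_1$ by (F5) and $c_1<1$,
$$\frac{\varepsilon_w}{C_4+\gamma}<\frac1{16}\cdot\frac{1+\gamma}{C_4+\gamma}\le\frac1{16}\max\Big\{1,\frac1{C_4}\Big\}\le\frac1{16c_1}.$$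
So $s'_{34}>1\big/\big(1+\frac1{16c_1}\big)$, as claimed.

## 7. Slopes against ratios: a contradiction without margin

**Step F: $s_{12}s'_{34}<m_1m_2$.** This is an upper bound on the steepnesses that uses only (F5), that is, only the views from $x,y,z$. First, $C_3<m_1B_3<m_1b_2$ and $C_4>c_1=m_1b_1$, so
$$0<C_3-C_4<m_1(b_2-b_1)=\frac{c_1(b_2-b_1)}{b_1}.$$
Second, $B_4>C_4/m_2>c_1/m_2=c_1b_2/c_2$ and $B_3<b_2$, so
$$B_4-B_3>\frac{c_1b_2}{c_2}-b_2=\frac{b_2(c_1-c_2)}{c_2}>0.$$
Dividing,
$$s'_{34}<\frac{c_1c_2}{b_1b_2}\cdot\frac{b_2-b_1}{c_1-c_2}=\frac{m_1m_2}{s_{12}}.$$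

In the model, where convexity fails, this reads $\frac15\cdot\frac1{14}<1\cdot\frac23$, with no conflict. It is Step B, which needs convexity, that the model violates: there $s_{12}=\frac15$.

**What Steps A, B, E, F give, and what is missing.** Suppose for a moment that the chains were perfect, so that $\lambda=1$ in (10) and $\varepsilon_w=0$. Then (12) would give $s_{12}\ge1$, because $\frac{1-c_1}{b_1}>1$, and Step E would give $s'_{34}>1$. But Step F says $s_{12}s'_{34}<m_1m_2$, and $m_2<m_1=h\le1$. The proof would be over.

A finite chain never gives this. The actual lower bounds $\frac89$ and $\frac{16c_1}{16c_1+1}$ are below $1$, and longer chains would bring lower bounds that are closer to $1$ but still below it. On the other side we know only $m_1m_2<1$. Both sides of the comparison may sit just below $1$, and there is nothing to absorb the error. We must show that $m_1m_2$ stays away from $1$ by a definite amount.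

## 8. A margin for $m_1m_2$, and the end of the proof of Theorem A

**Step G: $m_1m_2<h^2T$, where $T:=\dfrac S{1+\varepsilon_3}<S$.** This replaces the weak bound $m_2<h$ by one with a factor $T<1$. By (F5) $C_3<m_1B_3=hB_3$, so $B_3(1+h)>B_3+C_3=1+\varepsilon_3$. Since $c_2<c_1$ and $b_2>B_3$,
$$m_2=\frac{c_2}{b_2}<\frac{c_1}{B_3}<\frac{c_1(1+h)}{1+\varepsilon_3}=\frac{hS}{1+\varepsilon_3}=hT,$$
using (8). Multiply by $m_1=h$.

If $S$ is well below $1$, the inequality $T<S$ is already a margin. If $S$ is close to $1$, that is, if $p_1$ is close to $L$, we need $\varepsilon_3$ bounded below: the point $q_3$ must be far above $L$. This is the purpose of Steps C and D. First $q_1$ is pushed up, because it is higher than $e_0$ and to the right of $p_1$. Then convexity of the upper chain carries the height over to $q_3$.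

**Step C: $1+\varepsilon_1>\frac{13}9S$.** Since $e=e_i$ with $i\ge1$, the point $e_0$ lies strictly between $e$ and $p_1$ in $b$-order. By (F2) it lies above the chord $e\,p_1$, so with $\sigma_e>0$ and (12),
$$\kappa_0>c_1+\sigma_e(b_1+\beta_0)>c_1+\sigma_eb_1>\min\{\lambda,\;c_1+\lambda b_1\}\ge\lambda S.$$
The last inequality holds since $S<1$ and $\lambda<1$. By (F4) and (8),
$$1+\varepsilon_1=B_1+C_1>b_1+\kappa_0>b_1+\lambda S\ge\big(\tfrac12+\tfrac{17}{18}\big)S=\tfrac{13}9S.$$

**Step D: a lower bound for $\varepsilon_3$.** We have $-\hat\beta<B_1<B_3$, so by (F2) $q_1$ lies below the chord $u\,q_3$. The function $b+c-1$ is affine and increasing in $c$, so comparing its value at $q_1$ with that at the point of the chord above $q_1$,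
$$(B_3+\hat\beta)\varepsilon_1<(B_3-B_1)\varepsilon_u+(B_1+\hat\beta)\varepsilon_3.$$
Divide by $B_1+\hat\beta>0$. As $\varepsilon_1>0$ and $B_3>B_1$, the coefficient of $\varepsilon_1$ is greater than $1$, so
$$\varepsilon_3>\varepsilon_1-\varepsilon_u\frac{B_3-B_1}{B_1+\hat\beta}.$$
To bound the subtracted term, note $b_1<B_1<B_3<b_2<1$ by (F4), (F5) and (F1) for $p_2$ (where $c_2>0$). So $B_3-B_1<1-b_1$. Also $\frac{1+\hat\beta}{B_1+\hat\beta}\le\frac1{B_1}<\frac1{b_1}$, because $B_1(1+\hat\beta)\le B_1+\hat\beta$. With (9) and (8) the subtracted term is less than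
$$\frac1{16}\cdot\frac{1-b_1}{b_1}=\frac1{16}\Big(\frac1{b_1}-1\Big)\le\frac1{16}\Big(\frac2S-1\Big).$$
By Step C,
$$1+\varepsilon_3>\frac{13}9S-\frac1{16}\Big(\frac2S-1\Big).\tag{13}$$

**Step H: contradiction.** We now combine everything. Steps B, E, F, G, together with $c_1=hS/(1+h)$ and $h\le1$, give
$$\frac89\cdot\frac{16hS}{16S+2}\le\frac89\cdot\frac{16hS}{16hS+1+h}=\frac89\cdot\frac{16c_1}{16c_1+1}<s_{12}s'_{34}<m_1m_2<h^2T\le hT.$$
Cancel $h>0$ and invert:
$$\frac1T<\frac{9(16S+2)}{128S}=\frac{72S+9}{64S}.\tag{14}$$

*Case $S\le\frac{55}{72}$.* Since $T<S$, (14) gives $\frac1S<\frac{72S+9}{64S}$, so $64<72S+9$ and $S>\frac{55}{72}$, a contradiction.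

*Case $S>\frac{55}{72}$.* Put $t=\frac1S$, so $1<t<\frac{72}{55}$. By (14),
$$\frac1T<\frac98+\frac9{64}t<\frac98+\frac9{64}\cdot\frac{72}{55}=\frac{495+81}{440}=\frac{72}{55}.$$
On the other hand, divide (13) by $S$. Since $t(2t-1)$ is increasing for $t>1$,
$$\frac1T=\frac{1+\varepsilon_3}S>\frac{13}9-\frac{t(2t-1)}{16}>\frac{13}9-\frac1{16}\cdot\frac{72}{55}\cdot\frac{89}{55}=\frac{13}9-\frac{801}{6050}.$$
But $\frac{13}9-\frac{801}{6050}>\frac{72}{55}=\frac{7920}{6050}$, because this says $\frac{13}9>\frac{8721}{6050}$, and $13\cdot6050=78650>78489=9\cdot8721$. This is a contradiction.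

So $\chi_{17}$ is not realizable. It has exactly the 3 interior points $x,y,z$ and 79 extreme points. This proves Theorem A. $\blacksquare$

## 9. More interior points and more extreme points

The proof of Theorem B embeds $\chi_{17}$ in larger examples; this is why $M$ was allowed to exceed $17$ in Section 4.

*Proof of Theorem B.* Let $k\ge3$ and $n\ge79$. Take the model with $M=17+(n-79)$, which has $n$ polygon vertices. Add $k-3$ further points to $I=\{x,y,z\}$, one after another, very close to $x$ and off all lines spanned by two points already present. This is possible, since at each stage only finitely many lines have to be avoided.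

We check the hypotheses of Lemma 3 for the enlarged $I$. For (i), take a triple that contains an added point and consider the one of its points added last: it is off the line through the other two. Triples without added points were checked in Section 4. Condition (ii) holds at $x$ and is open, so it holds at all points close enough to $x$. Condition (iii) is unaffected, with $s_0=x$.

Lemma 3 gives a simple abstract order type with exactly $k$ interior and $n$ extreme points. Its restriction to $\{x,y,z\}$ and the polygon vertices is $\chi_M$, since the triples meeting $\{x,y,z\}$ and the cyclic order are the same. This restricts further to $\chi_{17}$. A realization would restrict to a realization of $\chi_{17}$, which does not exist by Section 8.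

Hence for every $k\ge3$ there are non-realizable simple abstract order types with exactly $k$ interior points. For $k\le2$ all simple abstract order types with exactly $k$ interior points are realizable, by the fact quoted in Section 2. $\blacksquare$
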